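# Oracle-efficient omniprediction from $\tilde O(\dim(\mathcal C)/\varepsilon^2)$ samples

## 1. Bounded-variation losses, an ERM oracle, and the rate $d/\varepsilon^2$

Let $\mathcal H$ be a nonempty class of functions $\mathcal X\to[0,1]$, let $\mathcal C=\mathrm{Th}\circ\mathcal H$ be its class of thresholds, and put $d=\max(\dim(\mathcal C),1)$, where $\dim$ is VC dimension. All other terms are explained directly after the statements.

**Theorem 1.** There is an oracle-efficient offline algorithm such that, for every $\mathcal H$ with $\dim(\mathcal C)<\infty$, every distribution $\mathcal D$ on $\mathcal X\times\{0,1\}$ and all $\varepsilon,\delta\in(0,1)$: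

1. (The number $d$, or an upper bound replacing it, is given.) It uses
$$O\Big(\frac{d\log(e/\varepsilon)+\log^2(e/\varepsilon)}{\varepsilon^2}\log\frac2\delta+\frac{\log^3(e/\varepsilon)}{\varepsilon^2}\Big)=\tilde O(d/\varepsilon^2)$$
samples and with probability at least $1-\delta$ outputs an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor, for every admissible choice of the maps $k_\ell$ (including arbitrary $\varepsilon/2$-approximate choices).
2. (The number $d$ is unknown.) With probability at least $1-\delta$ it stops after using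
$$O\Big(\frac{d\log(e/\varepsilon)+K\log^2(e/\varepsilon)}{\varepsilon^2}\Big(\log\frac2\delta+\log(K+1)\Big)+\frac{K\log^3(e/\varepsilon)}{\varepsilon^2}\Big)=\tilde O(d/\varepsilon^2),\qquad K=1+\lceil\log_2 d\rceil,$$
samples and outputs such an omnipredictor.

In both cases the output is uniform over $\mathrm{poly}(1/\varepsilon)$ predictors, each a circuit of size $\mathrm{poly}(1/\varepsilon)$ with gates for hypotheses returned by the oracle.

**Theorem 2.** Let $\mathcal H\subseteq\{0,1\}^{\mathcal X}$ have VC dimension $d_0\ge1$ and let $\varepsilon\le1/16$. Any algorithm, with unlimited computation, that for every $\mathcal D$ outputs an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor with probability at least $3/4$ uses $n\ge d_0/(1536\,\varepsilon^2)$ samples. Here $\mathcal C=\mathcal H\cup\{1\}$ and $d_0\ge\dim(\mathcal C)-1$, so the bound is $\Omega(\dim(\mathcal C)/\varepsilon^2)$ whenever $\dim(\mathcal C)\ge2$.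

Now the unpacking.

**Losses.** A loss is a function $\ell:[0,1]\times\{0,1\}\to\mathbb R$. The class $\mathcal L_{\mathrm{BV}}$ consists of those with values in $[0,1]$ such that for each $y$ the map $t\mapsto\ell(t,y)$ has total variation at most $1$ on $[0,1]$. Up to rescaling it contains all bounded convex, Lipschitz and proper losses. Two members to keep in mind are $(t-y)^2$ and the discontinuous loss $|\mathbf 1[t\ge\frac12]-y|$.

**Omnipredictors.** For a loss $\ell$ and $v\in[0,1]$ let $k_\ell(v)$ be a fixed choice of $t$ minimizing $\mathbb E_{y\sim\mathrm{Ber}(v)}\ell(t,y)$; if the infimum is not attained, take $t$ within $\varepsilon/2$ of it. Our proof uses only that $k_\ell(v)$ is within $\varepsilon/2$ of the infimum. A randomized predictor is a distribution $\pi$ over finitely many predictors $p_1,\dots,p_r:\mathcal X\to[0,1]$. It is an $(\mathcal L,\mathcal H,\varepsilon)$-omnipredictor if for every $\ell\in\mathcal L$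
$$\mathbb E_{i\sim\pi}\mathbb E_{(x,y)\sim\mathcal D}\,\ell(k_\ell(p_i(x)),y)\le\inf_{h\in\mathcal H}\mathbb E_{(x,y)\sim\mathcal D}\,\ell(h(x),y)+\varepsilon.\tag{1}$$
The predictor is trained once, before the loss is known. When $\ell$ arrives we post-process by $k_\ell$, which does not look at the data, and must compete with the best $h$ for that $\ell$.

**Complexity.** $\mathcal C=\{x\mapsto\mathbf 1[h(x)\ge\vartheta]:h\in\mathcal H,\ \vartheta\in[0,1]\}$. For example, if $\mathcal X=[0,1]$ and $\mathcal H=\{h\}$ with $h(x)=x$, then $\mathcal C$ is the class of thresholds on the line and $\dim(\mathcal C)=1$, although $|\mathcal H|=1$. Taking $\vartheta=0$ shows that the constant $1$ always lies in $\mathcal C$.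

**Oracle model.** The learner draws i.i.d. samples and may call an ERM oracle for $\mathcal C$: given $((x_1,w_1),\dots,(x_n,w_n))$ with $w_j\in\mathbb R$, it returns some $c\in\mathcal C$ maximizing $\sum_jw_jc(x_j)$. Each call, and each evaluation of a returned hypothesis at a point, costs unit time. Oracle-efficient means: running time and number of calls polynomial in $1/\varepsilon$, $\log(1/\delta)$ and the sample size, with no dependence on $|\mathcal H|$; the output is a randomized predictor supported on $\mathrm{poly}(1/\varepsilon,\log(1/\delta))$ predictors, each computable by a circuit of size $\mathrm{poly}(1/\varepsilon,\log(1/\delta))$ with oracle gates for returned hypotheses. In the example above the oracle sorts the points and scans.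

**Conventions.** (a) An oracle answer may depend arbitrarily on the query, on the whole history and on fresh independent internal randomness, but not on samples or perturbations not yet drawn; ties may be broken arbitrarily. (b) The usual measurability of suprema over $\mathcal C$ and of oracle answers is assumed (automatic, e.g., for countable $\mathcal C$). (c) Training uses real arithmetic and exact Gaussian draws; the output circuits use only $O(\log(1/\varepsilon))$-bit rationals. The notation $\tilde O$ hides factors polylogarithmic in $1/\varepsilon$, $\dim(\mathcal C)$ and $1/\delta$.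

The question comes from Princewill Okoroafor, Robert Kleinberg, Michael P. Kim, "Near-Optimal Algorithms for Omniprediction", arXiv:2501.17205 (2025). Two results are taken from there. (i) Without computational constraints, $\tilde O(\dim(\mathcal C)/\varepsilon^2)$ samples suffice. (ii) There is an oracle-efficient algorithm whose sample complexity is governed by the Rademacher complexity of $\mathrm{Th}(\mathrm{cvx}_k(\mathcal C))$, where $\mathrm{cvx}_k(\mathcal C)$ is the set of convex combinations of at most $k$ elements of $\mathcal C$, $\mathrm{Th}$ means all real thresholds, and $k=\tilde O(1/\varepsilon^2)$; in the worst case its VC dimension grows as $O(k\cdot\dim(\mathcal C))$, which gives $\tilde O(\dim(\mathcal C)/\varepsilon^4)$ samples. The authors ask: "Does oracle-efficient omniprediction for bounded-variation losses inevitably incur an additional sample-complexity overhead?" Theorem 1 says no, up to logarithmic factors, and Theorem 2 says that $\dim(\mathcal C)/\varepsilon^2$ cannot be beaten in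 the worst case even without computational constraints.

## 2. Calibration and multiaccuracy on one and two points

**One point.** Let $\mathcal X=\{*\}$ and $y\sim\mathrm{Ber}(p^*)$. A predictor is a number $p$. Put $\chi(t)=\ell(t,1)-\ell(t,0)\in[-1,1]$ and $V(v)=\inf_t[\ell(t,0)+v\chi(t)]$, the best expected loss at bias $v$; it is $1$-Lipschitz. The loss of the action $t=k_\ell(p)$ at bias $u$ is $\ell(t,0)+u\chi(t)$, an affine function of $u$ with slope in $[-1,1]$ and value at most $V(p)+\varepsilon/2$ at $u=p$. Hence at $u=p^*$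
$$\mathbb E\,\ell(k_\ell(p),y)\le V(p)+\tfrac\varepsilon2+|p-p^*|\le V(p^*)+\tfrac\varepsilon2+2|p-p^*|.$$
So $|p-p^*|\le\varepsilon/4$ suffices for all losses at once. The empirical mean has expected error at most $1/(2\sqrt n)$, so order $1/\varepsilon^2$ samples suffice for constant confidence.

**Correct on average is not enough.** Keep one point, $p^*=\frac12$, and let $\pi$ be uniform on the predictors $0$ and $1$. The mean prediction is right, but for $\ell=(t-y)^2$ we have $k_\ell(v)=v$, the loss is $\frac12$, and the constant $h=\frac12$ has loss $\frac14$. What fails is calibration: on the event that we predict $0$, the label has mean $\frac12$.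

**Calibrated is not enough.** Let $x$ be uniform on $\{x_1,x_2\}$ and $y=\mathbf 1[x=x_2]$. The constant prediction $\frac12$ is perfectly calibrated, with squared loss $\frac14$, while $h=\mathbf 1[x=x_2]$ has loss $0$. What fails is multiaccuracy: $\mathbb E[(y-\frac12)h(x)]=\frac14$.

**Near-ties.** Let $\ell(t,y)=|\mathbf 1[t\ge\frac12]-y|$. Then $V(v)=\min(v,1-v)$, and at $v$ the wrong one of the two actions costs an extra $|2v-1|$. So for all $v$ with $|v-\frac12|\le\varepsilon/4$ an admissible $k_\ell(v)$ may choose either action, in any pattern. If predictions lie on a grid of step $1/M$, this is an arbitrary pattern over about $\varepsilon M/2$ grid values. Errors weighted by such a pattern are not controlled by sums over upper intervals of grid values, and we pay for them with an $\ell_2$ norm.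

## 3. Three error quantities that imply omniprediction

Fix an integer $M\ge1$, the grid $q_j=j/M$ for $0\le j\le M$, and
$$\rho^2=17+16\,\varepsilon M\ln\big(2\sqrt{M+1}\big).$$
Let $\mathcal S=\{c,-c:c\in\mathcal C\}$. Maximizing a linear functional $\sum_jw_js(x_j)$ over $\mathcal S$ takes two oracle calls: weights $w$ and $-w$, giving $c$ and $c'$; keep the better of $c$ and $-c'$.

For a mixture $\pi$ of grid-valued predictors let $q$ be the random prediction, $\bar p(x)=\mathbb E[q\mid x]$, and $b(j)=\mathbb E[(y-q)\mathbf 1[q=q_j]]$. Define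
$$\mathrm{MA}=\sup_{s\in\mathcal S}\mathbb E_{\mathcal D}[(y-\bar p(x))s(x)],\quad\|b\|_{\mathrm{thr}}=\max_{0\le i\le M}\Big|\sum_{j\ge i}b(j)\Big|,\quad\Xi=\mathrm{MA}+\|b\|_{\mathrm{thr}}+\rho\|b\|_2.\tag{2}$$
In the second example above $b(0)=\frac14$, $b(M)=-\frac14$ and $\|b\|_{\mathrm{thr}}=\frac14$; in the third $b=0$ and $\mathrm{MA}=\frac14$ once $\mathbf 1[x=x_2]\in\mathcal C$. Note that $\Xi\ge0$, because $\mathcal S=-\mathcal S$.

**Proposition 3.** If $\Xi\le\varepsilon/6$, then $\pi$ is an $(\mathcal L_{\mathrm{BV}},\mathcal H,\varepsilon)$-omnipredictor for every admissible choice of $k_\ell$.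

*Proof.* Fix $\ell\in\mathcal L_{\mathrm{BV}}$ and $h\in\mathcal H$. The function $\chi(t)=\ell(t,1)-\ell(t,0)\in[-1,1]$ has total variation at most $2$, and $\ell(t,y)=\ell(t,0)+y\chi(t)$.

**Step 1: multiaccuracy controls the test function $\chi\circ h$.** We show $|\mathbb E[(y-\bar p)\chi(h(x))]|\le3\,\mathrm{MA}$. By the Jordan decomposition $\chi=\chi(0)+P_+-P_-$ with $P_\pm$ nondecreasing, $P_\pm(0)=0$ and $P_+(1)+P_-(1)\le2$. Then
$$P_\pm(h(x))=\int_0^{P_\pm(1)}\mathbf 1[P_\pm(h(x))>u]\,du .$$
Since $P_\pm$ is nondecreasing, the set $\{t:P_\pm(t)>u\}$ is empty or has the form $[\vartheta,1]$ or $(\vartheta,1]$. In the first nonempty case the integrand is $\mathbf 1[h\ge\vartheta]\in\mathcal C$. In the second, we may take $\vartheta<1$ and the integrand is $\mathbf 1[h>\vartheta]=\lim_k\mathbf 1[h\ge\vartheta+1/k]$, a pointwise limit of elements of $\mathcal C$. The constant $1$ is in $\mathcal C$. Because $\mathcal S=-\mathcal S$, $|\mathbb E[(y-\bar p)c]|\le\mathrm{MA}$ for $c\in\mathcal C$, and by dominated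 convergence also for such limits. By Fubini the total is at most $(|\chi(0)|+P_+(1)+P_-(1))\mathrm{MA}\le3\,\mathrm{MA}$.

**Step 2: the excess loss splits into three parts.** The function $V(v)=\inf_t[\ell(t,0)+v\chi(t)]$ is concave on $[0,1]$ with slopes in $[-1,1]$. Extend it concavely to $\mathbb R$ with slope $+1$ on $(-\infty,0)$ and $-1$ on $(1,\infty)$, and let $\varsigma$ be its right derivative, which is nonincreasing with values in $[-1,1]$. Put $d_j=\chi(k_\ell(q_j))$ and $\mathrm{aff}_j(u)=\ell(k_\ell(q_j),0)+u\,d_j$. By definition of $V$, $\mathrm{aff}_j\ge V$ on $[0,1]$; since $|d_j|\le1$ this persists on $\mathbb R$: for $u<0$, $\mathrm{aff}_j(u)=\mathrm{aff}_j(0)+ud_j\ge V(0)+u=V(u)$, and for $u>1$, $\mathrm{aff}_j(u)\ge V(1)-(u-1)=V(u)$. Admissibility of $k_\ell$ says $\mathrm{aff}_j(q_j)\le V(q_j)+\varepsilon/2$. When $q=q_j$, $\ell(k_\ell(q),y)=\mathrm{aff}_j(q_j)+(y-q_j)d_j$. Taking expectations,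
$$\mathbb E\,\ell(k_\ell(q),y)\le\mathbb EV(q)+\tfrac\varepsilon2+\sum_jb(j)d_j.$$
Since $V(q)\le\ell(h(x),0)+q\chi(h(x))$, Step 1 gives
$$\mathbb EV(q)\le\mathbb E\,\ell(h,y)-\mathbb E[(y-\bar p)\chi(h)]\le\mathbb E\,\ell(h,y)+3\,\mathrm{MA}.$$

**Step 3: the monotone part of $d_j$.** By Abel summation,
$$\sum_jb(j)\varsigma(q_j)=\varsigma(q_0)\sum_{j\ge0}b(j)+\sum_{i\ge1}(\varsigma(q_i)-\varsigma(q_{i-1}))\sum_{j\ge i}b(j),$$
so its absolute value is at most $(1+2)\|b\|_{\mathrm{thr}}$.

**Step 4: the near-tie part.** Let $e_j=d_j-\varsigma(q_j)$; we show $\|e\|_2\le\rho$. For $r>0$,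
$$V(q_j\pm r)\le\mathrm{aff}_j(q_j\pm r)\le V(q_j)+\tfrac\varepsilon2\pm rd_j .$$
By concavity the secant slope of $V$ on $[q_j,q_j+r]$ is at least $\varsigma(q_j+r)$ and on $[q_j-r,q_j]$ at most $\varsigma(q_j-r)$. Hence $\varsigma(q_j+r)-\frac\varepsilon{2r}\le d_j\le\varsigma(q_j-r)+\frac\varepsilon{2r}$. As $\varsigma(q_j)$ lies between $\varsigma(q_j+r)$ and $\varsigma(q_j-r)$,
$$|e_j|\le\tfrac\varepsilon{2r}+\varsigma(q_j-r)-\varsigma(q_j+r).$$
If $|e_j|>x$, take $r=\varepsilon/x$: then $\varsigma$ drops by more than $x/2$ on $(q_j-r,q_j+r]$. The total drop of $\varsigma$ is at most $2$, and each $u$ lies in at most $2rM+1$ of these intervals, because this requires $q_j\in[u-r,u+r)$. Therefore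
$$\#\{j:|e_j|>x\}\le\frac2x\cdot2(2rM+1)=\frac{8\varepsilon M}{x^2}+\frac4x .$$
With $x_0=(M+1)^{-1/2}$ and $|e_j|\le2$, using the trivial count $M+1$ below $x_0$,
$$\sum_je_j^2=\int_0^22x\,\#\{|e_j|>x\}\,dx\le(M+1)x_0^2+16\varepsilon M\ln\frac2{x_0}+16=\rho^2 .$$

Adding Steps 1–4, the excess loss over $h$ is at most $\frac\varepsilon2+3\,\mathrm{MA}+3\|b\|_{\mathrm{thr}}+\rho\|b\|_2\le\frac\varepsilon2+3\Xi\le\varepsilon$. $\square$

The task is now to make $\Xi\le\varepsilon/6$ with an ERM oracle and $\tilde O(d/\varepsilon^2)$ samples.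

## 4. Boosting costs $d/\varepsilon^4$, and long epochs meet noise of size $\sqrt{d/m}$

**Boosting.** Forget calibration and aim only at $\mathrm{MA}\le\varepsilon$. If some $s\in\mathcal S$ has $\mathbb E[(y-p)s]>\varepsilon$, replace $p$ by $p+\varepsilon s$ clipped to $[0,1]$. Clipping does not increase the distance to $y$, so $\mathbb E(y-p)^2$ drops by at least $2\varepsilon\cdot\varepsilon-\varepsilon^2=\varepsilon^2$. Starting from $p\equiv\frac12$ there are at most $1/(4\varepsilon^2)$ updates. Each update must find the violated $s$, and the standard uniform estimate to accuracy of order $\varepsilon$ over $\mathcal S$ uses $\tilde O(d/\varepsilon^2)$ fresh samples. The total is $\tilde O(d/\varepsilon^4)$, the same count as in (ii). If instead all updates reuse one sample, the current $p$ depends on it through up to $1/(4\varepsilon^2)$ elements of the class, and the union bound over $\mathcal S$ alone no longer applies.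

**Fewer epochs.** The budget $d/\varepsilon^2$ allows $W\approx1/\varepsilon$ epochs with a fresh batch of $m\approx d/\varepsilon$ samples each (ignore logarithms). For the average over all epochs this is accurate enough: the fluctuations of the batches add up like a martingale, and the average of $W$ of them is of size $\sqrt{d/(mW)}\approx\varepsilon$ uniformly over $\mathcal S$ (Lemma 14 below). So run a game: in epoch $w$ an auditor plays a mixture $f_w$ of elements of $\mathcal S$, and a predictor then responds with $\bar p_w$, keeping $\mathbb E[(y-\bar p_w)f_w]$ small. With $\bar r_w(s)=\mathbb E[(y-\bar p_w)s]$, a low-regret auditor guarantees that $\sup_s\frac1W\sum_w\bar r_w(s)$, which is the multiaccuracy error of the average predictor, is small. The final error is the average of the per-epoch losses, so each epoch may lose $O(\varepsilon)$.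

Two things go wrong with the first bounds one writes down.

*Noise.* An auditor that has looked at a batch $B'$ optimizes against a functional that differs from the true one by $\xi'(s)=\frac1m\sum_{B'}u\,s-\mathbb E[us]$, and the analysis meets $\xi'(f_w)$ with $f_w$ chosen after seeing $B'$. Bounding it by $\sup_s\xi'(s)$ loses too much. To see this, let $\mathcal X=\{1,\dots,d\}$ with $x$ uniform, $\mathcal C=\{0,1\}^{\mathcal X}$, $y$ a fair coin and $u=y-\frac12$. With $D_j=\sum_{i:x_i=j}u_i$,
$$\sup_{s\in\mathcal S}\xi'(s)\ge\frac1{2m}\sum_j|D_j|,$$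
by choosing either the indicator of $\{D_j>0\}$ or minus the indicator of $\{D_j<0\}$. Here $D_j$ is a sum of $m$ independent centered variables with $\mathbb ED_j^2=v=\frac m{4d}$ and $\mathbb ED_j^4\le3v^2+\frac v4\le4v^2$ for $m\ge d$. By Hölder, $\mathbb E|D_j|\ge v^{3/2}/(4v^2)^{1/2}=\frac14\sqrt{m/d}$, so $\mathbb E\sup_s\xi'(s)\ge\frac18\sqrt{d/m}$. For $m=d/\varepsilon$ this is $\sqrt\varepsilon/8$ per epoch, while we can afford $O(\varepsilon)$.

*Drift.* Suppose the auditor ignores the coming epoch and regularizes by $\frac\lambda2\|f\|_{L_2}^2$. Adding a functional $\bar r_w(s)=\mathbb E[(y-\bar p_w)s]$ to a $\lambda$-strongly convexly regularized maximum costs, beyond the linear term, up to $\frac1{2\lambda}\|\mathbb E[y-\bar p_w|x]\|^2$, for which we have only the bound $\frac1{2\lambda}$. The regularizer itself costs $\frac\lambda2$ once. The resulting bound per epoch, $\frac\lambda{2W}+\frac1{2\lambda}$, is at best $W^{-1/2}\approx\sqrt\varepsilon$. So the auditor should be optimistic, i.e. guess $\bar r_w$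 in advance; the natural guess is $\bar r_{w-1}$, and it must be estimated from a batch, which brings back the noise.

## 5. Gaussian perturbation turns $\sqrt{\Lambda/m}$ into $\Lambda/m$

The remedy for the noise is visible on one point with $\mathcal C=\{1\}$, $\mathcal S=\{\pm1\}$. A functional is a number $g$ (the value at $s=1$), and its maximum over $\mathcal S$ is $|g|$. Centered Gaussian noise of variance $\tau^2\approx1/m$ raises the mean of this maximum at $g=0$ by $\tau\sqrt{2/\pi}$, of order $m^{-1/2}$. Now perturb: consider $\mathbb E|g+\theta\gamma|$ with $\gamma\sim N(0,1)$. Noise merges with the perturbation: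
$$\mathbb E|g+\theta\gamma+\tau\gamma'|=\mathbb E\big|g+\sqrt{\theta^2+\tau^2}\,\gamma\big|\le\mathbb E|g+\theta\gamma|+\big(\sqrt{\theta^2+\tau^2}-\theta\big)\mathbb E|\gamma|\le\mathbb E|g+\theta\gamma|+\frac{\tau^2}{2\theta}.$$
The cost is of order $1/(m\theta)$, second order in the noise, and, crucially, the bound is the same for every base $g$.

For a general class the perturbation will be a Gaussian process $G_\gamma(s)=N^{-1/2}\sum_i\gamma_is(z_i)$ on a pool $z_1,\dots,z_N$ of unlabeled points, while the noise lives on a batch. Their covariances are not proportional, so merging becomes a comparison: the batch distance satisfies $\|s-s'\|_B^2\le2\|s-s'\|_Z^2+a$ with $\mathbb Ea=O(\Lambda/m)$, where $\Lambda=\tilde O(d)$, and Sudakov–Fernique does the rest. The pool has size about $\Lambda/\varepsilon^2$, so a new pool in each of the $1/\varepsilon$ epochs would cost $\Lambda/\varepsilon^3$ samples. We draw the pool once. Then the base functional depends on the pool, but the comparison works conditionally on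 pool, batch and base, and $a$ does not involve the base. So reuse is harmless.

For the drift, $\bar r_w-\bar r_{w-1}=-\mathbb E[(\bar p_w-\bar p_{w-1})\,\cdot\,]$. An $L_2$ regularizer with $\lambda=2$ bounds its cost by $\|\bar p_w-\bar p_{w-1}\|_{L_2}^2$, and the predictor will respond with a proximal step that gains exactly this amount. The regularizer is quadratic, whereas the oracle maximizes linear functionals; since $\min_v\{-\lambda\langle v,f\rangle+\frac\lambda2\|v\|^2\}=-\frac\lambda2\|f\|^2$, we carry an auxiliary vector $v$ and use linear objectives only.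

## 6. Parameters, textbook facts, and one run of the algorithm

$C$ is a sufficiently large absolute constant and $D_0\ge1$ is an integer, the guess for $d$.

- $\Lambda=4D_0\log(C/\varepsilon)$; $W=\lceil C/\varepsilon\rceil$ epochs; batches of size $m=\lceil C\Lambda/\varepsilon\rceil$; pool of size $N=\lceil C^2\Lambda/\varepsilon^2\rceil\ge m$.
- $M=U=\lceil C\varepsilon^{-1}\log(e/\varepsilon)\rceil$; then $\rho^2=O(C\log C\,\log^2(e/\varepsilon))$; $A=5+\rho$.
- $L=\lceil C^2\varepsilon^{-1}\log^2(e/\varepsilon)\rceil$ rounds per epoch, $T=WL$; $J=\lceil C/\varepsilon^2\rceil$; $\lambda=2$; $\theta=1/\sqrt{2\Lambda}$.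

Only $\Lambda,m,N,\theta$ depend on $D_0$. From here through Section 12 we assume $D_0\ge d$.

**Growth.** Let $\Pi(n)$ be the growth function of $\mathcal C$. A *behaviour* of $\mathcal S$ on $n$ points is the vector of values of some $s\in\mathcal S$ there, an element of $\{-1,0,1\}^n$; there are at most $2\Pi(n)$. For $C$ large,
$$\log(2\Pi(n))\le\Lambda\qquad\text{for all }n\le\max(N+m,2mW).\tag{3}$$
Indeed, by Sauer's lemma $\Pi(n)\le(en/D_0)^{D_0}$ for $n\ge D_0$, since $D_0\ge d$; as $\Pi$ is nondecreasing we may take the largest $n$. From $N\le2C^2\Lambda/\varepsilon^2$, $m\le2C\Lambda/\varepsilon$, $W\le2C/\varepsilon$ we get $n\le8C^2\Lambda/\varepsilon^2$, i.e. $n/D_0\le32C^2\varepsilon^{-2}\log(C/\varepsilon)$, and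
$$\log(2\Pi(n))\le D_0\big[\log2+1+\log32+2\log(C/\varepsilon)+\log\log(C/\varepsilon)\big]\le4D_0\log(C/\varepsilon).$$

**Maxima.** If $X_1,\dots,X_k$ satisfy $\mathbb Ee^{\eta X_i}\le e^{\eta^2\sigma^2/2}$ for all $\eta>0$, then $\mathbb E\max X_i\le\sigma\sqrt{2\log k}$: by Jensen $\mathbb E\max X_i\le\eta^{-1}\log\sum_i\mathbb Ee^{\eta X_i}\le\eta^{-1}\log k+\eta\sigma^2/2$; optimize $\eta$. This covers centered Gaussians of variance at most $\sigma^2$, sums $\sum\sigma_ic_i$ of independent signs with $\sum c_i^2\le\sigma^2$, and martingales with increments at most $c_i$ in absolute value, $\sum c_i^2\le\sigma^2$ (Azuma). We call this the maximal inequality.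

**Contraction.** If $\varphi_1,\dots,\varphi_n$ are $\ell_0$-Lipschitz, then $\mathbb E\sup_{a\in\mathcal A}\sum_i\sigma_i\varphi_i(a_i)\le\ell_0\,\mathbb E\sup_{a\in\mathcal A}\sum_i\sigma_ia_i$ for bounded $\mathcal A\subseteq\mathbb R^n$ and independent uniform signs $\sigma_i$.

**Functionals.** A *functional* is $Q(s)=\int s\,d\nu$ with $\nu$ a finite signed measure on $\mathcal X$. It is bounded on $\mathcal S$, and $Q(f)$ makes sense for every average $f(x)=\int s(x)\,dP(s)$ of elements of $\mathcal S$ over a probability $P$. A *dataset functional* has $\nu$ finitely supported; e.g. $\frac1m\sum_B(y-\bar p(x))s(x)$ is one, while $\mathbb E_{\mathcal D}[(y-\bar p)s]$ is in general only a functional. For a pool $Z=(z_1,\dots,z_N)$ write $\langle u,v\rangle_Z=\frac1N\sum_iu_iv_i$ with norm $\|\cdot\|_Z$ (functions are restricted to $Z$); $\|\cdot\|_D$ is the $L_2(\mathcal D_{\mathcal X})$ norm, $\|\cdot\|_B$ the empirical $L_2$ norm on a batch $B$.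

**Selections.** For $\gamma\sim N(0,I_N)$ let $G_\gamma(s)=N^{-1/2}\sum_i\gamma_is(z_i)$. Let $Q$ be a dataset functional and $v\in\mathbb R^N$. A *selection* for $(Q,v)$ is a measurable map $(\gamma,\zeta)\mapsto S(\gamma,\zeta)\in\mathcal S$, with $\zeta$ independent of $\gamma$, such that $S(\gamma,\zeta)$ maximizes
$$Q(s)-\lambda\langle v,s\rangle_Z+\theta G_\gamma(s)$$
over $\mathcal S$. This is a finite weighted dataset problem, and once the history is fixed, the two oracle calls answering it define a selection, with $\zeta$ the fresh internal randomness. Two different behaviours $\beta\ne\beta'$ on $Z$ can tie for the maximum only if $\gamma$ lies on a hyperplane with normal $\beta-\beta'$. So almost surely the restriction $S(\gamma,\zeta)|_Z$ is a function of $\gamma$ alone, the same for all selections, whatever the tie-breaking. Let $\mu_Q(v)=\mathbb E\,S(\gamma,\zeta)|_Z\in\mathbb R^N$. (Away from $Z$, e.g. on a batch point not in $Z$, different selections may differ; the analysis allows this.)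

**One run.** Draw the pool $Z$ of $N$ unlabeled points, once. Set $\bar p_0\equiv\frac12$, $\hat G_0=0$. For $w=1,\dots,W$:

1. *Prediction batch.* Draw a fresh batch $B_w'$ of $m$ samples; $M_w(s)=\frac1m\sum_{B_w'}(y-\bar p_{w-1}(x))s(x)$; $Q_w=\hat G_{w-1}+M_w$.
2. *Auditor.* Stage A: compute $\hat v_w\in\mathbb R^N$ with $\mathbb E\|\hat v_w-\mu_{Q_w}(\hat v_w)\|_Z^2\le\varepsilon/C$ (Lemma 10). Stage B: for $i=1,\dots,J$ draw a fresh $\gamma^{(i)}$ and query the oracle for $(Q_w,\hat v_w,\gamma^{(i)})$; the answer is $s^{(i)}=S_i(\gamma^{(i)},\zeta^{(i)})$, where $S_i$ is the selection determined by the history before this draw. Set $\hat f_w=\frac1J\sum_is^{(i)}$. For the analysis only, let $\bar f_w(x)=\frac1J\sum_i\mathbb E_{\gamma,\zeta}S_i(\gamma,\zeta)(x)$; this is an average of elements of $\mathcal S$ with $\bar f_w|_Z=\mu_{Q_w}(\hat v_w)$.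
3. *Inner rounds* $t=1,\dots,L$, with global index $\tau=(w,t)$. A calibration player supplies $g_\tau=g_\tau^{(1)}+g_\tau^{(2)}:\{q_0,\dots,q_M\}\to\mathbb R$. Here $g^{(1)}_\tau$ is the Hedge average of the $2(M+1)$ experts $\pm\mathbf 1[q\ge q_i]$ with rate $\sqrt{2\ln(2M+2)/T}$, and $g^{(2)}_\tau$ is projected online gradient ascent on the Euclidean $\rho$-ball of $\mathbb R^{M+1}$, started at $0$, with step $\rho/\sqrt T$. Round $g_\tau$ entrywise to a nearest multiple $g_\tau^{\mathrm{rd}}$ of $1/M$. Define $p_{\tau,1},\dots,p_{\tau,U}$ by the response rule with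
$$a(q)=\hat f_w(x)+g_\tau^{\mathrm{rd}}(q)+2(\bar p_{w-1}(x)-q).\tag{4}$$
If $a(0)\le0$, all predict $0$; else if $a(1)\ge0$, all predict $1$; else take the least $j$ with $a(q_j)>0\ge a(q_{j+1})$, let $\hat\alpha$ be a multiple of $1/U$ nearest to $\alpha=\frac{a(q_j)}{a(q_j)-a(q_{j+1})}$, and let $p_{\tau,i}$ predict $q_{j+1}$ if $i\le U\hat\alpha$ and $q_j$ otherwise. Draw one fresh sample $(x_\tau,y_\tau)$ and a uniform $i_\tau$, set $q_\tau=p_{\tau,i_\tau}(x_\tau)$, and feed the reward $g\mapsto(y_\tau-q_\tau)g(q_\tau)$ to both learners.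
4. Set $\bar p_w=\frac1{LU}\sum_{t,i}p_{(w,t),i}$. Draw a fresh batch $B_w$ of $m$ samples, $r_w(s)=\frac1m\sum_{B_w}(y-\bar p_w(x))s(x)$, $\hat G_w=\hat G_{w-1}+r_w$.

The output of the run is the uniform mixture over all $(w,t,i)$. Write $\bar p=\frac1W\sum_w\bar p_w$, $\bar r_w(s)=\mathbb E_{\mathcal D}[(y-\bar p_w)s]$, $\xi_w=r_w-\bar r_w$, $\xi_w'=M_w-\bar r_{w-1}$, $\Delta p_w=\bar p_w-\bar p_{w-1}$.

## 7. The perturbed and regularized maximum as a potential

For a functional $Q$, with expectations over $\gamma$ only, put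
$$\Phi_1(Q)=\mathbb E_\gamma\sup_{s\in\mathcal S}[Q(s)+\theta G_\gamma(s)],\quad h_Q(v)=\Phi_1(Q-\lambda\langle v,\cdot\rangle_Z)+\tfrac\lambda2\|v\|_Z^2,\quad\Phi(Q)=\inf_{v\in\mathbb R^N}h_Q(v).$$
$\Phi_1$ is convex as a mean of suprema of affine functions; $h_Q(v)$ is jointly convex in $(Q,v)$; partial minimization preserves convexity, so $\Phi$ is convex (finite by Lemma 5(a)).

For a behaviour $\beta$ of $\mathcal S$ on $Z$ let $\tilde Q(\beta)=\sup\{Q(s):s|_Z=\beta\}$. With $\sigma=\theta N^{-1/2}$ and the Euclidean inner product,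
$$\phi_Q(a)=\mathbb E\max_\beta\big[\tilde Q(\beta)+\langle a+\sigma\gamma,\beta\rangle\big],\qquad h_Q(v)=\phi_Q\big(-\tfrac\lambda Nv\big)+\tfrac\lambda{2N}|v|^2.\tag{5}$$

**Lemma 4.** $\phi_Q$ is convex and $C^2$; $\nabla\phi_Q(a)=\mathbb E\beta_\gamma$, where $\beta_\gamma$ is the almost surely unique maximizing behaviour; and $0\preceq\nabla^2\phi_Q\preceq\frac N\theta I$. Hence $h_Q$ is differentiable and strongly convex and has a minimizer $v$, characterized by $v=\nabla\phi_Q(-\frac\lambda Nv)$. For a dataset functional, $\mu_Q(v)=\nabla\phi_Q(-\frac\lambda Nv)$.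

*Proof.* For fixed $a$, ties lie on finitely many hyperplanes of $\gamma$, so $\beta_\gamma$ is almost surely unique. The pathwise maximum is a finite maximum of affine functions of $a$, is $\sqrt N$-Lipschitz because $|\beta|\le\sqrt N$, and where the maximizer is unique it is differentiable with gradient $\beta_\gamma$. Dominated convergence gives $\nabla\phi_Q(a)=\mathbb E\beta_\gamma$. As a function of $z=a+\sigma\gamma$, the maximizer is a bounded function $\beta(z)$, and $\mathbb E\beta_\gamma=\int\beta(z)\,\mathsf g_\sigma(z-a)\,dz$ with the Gaussian density $\mathsf g_\sigma$. Differentiating the density in $a$ multiplies it by $(z-a)/\sigma^2=\gamma/\sigma$, so $\nabla\phi_Q$ is $C^1$ and $\nabla^2\phi_Q=\frac1\sigma\mathbb E[\beta_\gamma\gamma^\top]$. For unit vectors $u,u'$, Cauchy–Schwarz gives $|u^\top\nabla^2\phi_Qu'|\le\frac1\sigma(\mathbb E\langle\beta_\gamma,u\rangle^2)^{1/2}\le\frac{\sqrt N}\sigma=\frac N\theta$. Convexity gives $\nabla^2\phi_Q\succeq0$. The stationarity condition for (5) is $-\frac\lambda N\nabla\phi_Q(-\frac\lambda Nv)+\frac\lambda Nv=0$.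 For a dataset functional the suprema $\tilde Q$ are attained (only finitely many behaviours on the support matter), and $S(\gamma,\zeta)|_Z=\beta_\gamma$ almost surely. $\square$

**Lemma 5.**
(a) $\Phi(0)\le1$ and $\Phi(Q)\ge\sup_sQ(s)-\lambda/2$.
(b) Let $Q$ be a dataset functional, $\hat v\in\mathbb R^N$, $\bar f$ a convex combination of functions $\mathbb E_{\gamma,\zeta}S(\gamma,\zeta)$ with $S$ selections for $(Q,\hat v)$, and $\kappa=\frac\lambda2\|\bar f-\hat v\|_Z^2$. For every functional $Q'$,
$$\Phi(Q')\ge h_Q(\hat v)+(Q'-Q)(\bar f)-\kappa\ge\Phi(Q)+(Q'-Q)(\bar f)-\kappa.\tag{6}$$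
(c) For every $Q'$ and $\iota>0$ there are $v'\in\mathbb R^N$ and a finite mixture $f'$ of elements of $\mathcal S$ with $f'|_Z=v'$ such that for all $Q,v$: $h_Q(v)\ge\Phi(Q')+(Q-Q')(f')+\frac\lambda2\|v-v'\|_Z^2-\iota$.
(d) If $\xi$ is a random functional, bounded on $\mathcal S$ by a constant, with $\mathbb E\xi(s)=0$ for all $s$, then $\mathbb E\Phi(H+\xi)\ge\Phi(H)$.

In words: by (b), up to $\kappa$ the oracle's average answer is a subgradient of $\Phi$ at $Q$, although the oracle never saw the quadratic term; (c) is the strong convexity of the regularizer seen from the dual side.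

*Proof.* (a) $\Phi(0)\le h_0(0)=\theta\,\mathbb E\sup_sG_\gamma(s)\le\theta\sqrt{2\Lambda}=1$ by the maximal inequality: at most $e^\Lambda$ behaviours on $Z$, variances $\|s\|_Z^2\le1$. Since $\mathbb EG_\gamma(s)=0$, for every $s$ and $v$, $h_Q(v)\ge Q(s)-\lambda\langle v,s\rangle_Z+\frac\lambda2\|v\|_Z^2\ge Q(s)-\frac\lambda2\|s\|_Z^2\ge Q(s)-\frac\lambda2$.

(b) Let $Q_1=Q-\lambda\langle\hat v,\cdot\rangle_Z$. For a selection $S$ and any functional $Q''$, use $S(\gamma,\zeta)$ as a competitor in the supremum: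
$$\Phi_1(Q'')\ge\mathbb E[Q''(S)+\theta G_\gamma(S)]=\Phi_1(Q_1)+(Q''-Q_1)(\mathbb ES),$$
because $S$ attains the supremum defining $\Phi_1(Q_1)$. Averaging over selections, $\Phi_1(Q'')\ge\Phi_1(Q_1)+(Q''-Q_1)(\bar f)$. Take $Q''=Q'-\lambda\langle v,\cdot\rangle_Z$ and add $\frac\lambda2\|v\|_Z^2$: for all $v$,
$$h_{Q'}(v)\ge\Phi_1(Q_1)+(Q'-Q)(\bar f)-\lambda\langle v-\hat v,\bar f\rangle_Z+\tfrac\lambda2\|v\|_Z^2 .$$
The right side is minimal at $v=\bar f|_Z$, with value $\Phi_1(Q_1)+(Q'-Q)(\bar f)+\lambda\langle\hat v,\bar f\rangle_Z-\frac\lambda2\|\bar f\|_Z^2$. Since $h_Q(\hat v)=\Phi_1(Q_1)+\frac\lambda2\|\hat v\|_Z^2$, this equals $h_Q(\hat v)+(Q'-Q)(\bar f)-\frac\lambda2\|\bar f-\hat v\|_Z^2$. The second inequality in (6) is $h_Q(\hat v)\ge\Phi(Q)$.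

(c) Let $v'$ be the minimizer of $h_{Q'}$, so $v'=\mathbb E\beta_\gamma$ by Lemma 4, where $\beta_\gamma$ is the maximizer for $Q_1'=Q'-\lambda\langle v',\cdot\rangle_Z$. For each behaviour $\beta$ pick $s_\beta\in\mathcal S$ with $s_\beta|_Z=\beta$ and $Q'(s_\beta)\ge\tilde Q'(\beta)-\iota$, and let $f'=\mathbb Es_{\beta_\gamma}$, a finite mixture with $f'|_Z=v'$. With $s_{\beta_\gamma}$ as competitor, $\Phi_1(Q'')\ge\Phi_1(Q_1')+(Q''-Q_1')(f')-\iota$ for every $Q''$. For $Q''=Q-\lambda\langle v,\cdot\rangle_Z$ this gives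
$$h_Q(v)\ge\Phi_1(Q_1')+(Q-Q')(f')-\lambda\langle v-v',v'\rangle_Z+\tfrac\lambda2\|v\|_Z^2-\iota .$$
Now $-\lambda\langle v-v',v'\rangle_Z+\frac\lambda2\|v\|_Z^2=\frac\lambda2\|v'\|_Z^2+\frac\lambda2\|v-v'\|_Z^2$ and $\Phi_1(Q_1')+\frac\lambda2\|v'\|_Z^2=h_{Q'}(v')=\Phi(Q')$.

(d) Apply (c) at $Q'=H$ with $Q=H+\xi$ and take the infimum over $v$: $\Phi(H+\xi)\ge\Phi(H)+\xi(f')-\iota$. As $f'$ is a fixed finite mixture, $\mathbb E\xi(f')=0$. Let $\iota\to0$. $\square$

## 8. Fresh noise raises the potential by $O(\Lambda/m)$, whatever the base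

**Lemma 6 (Sudakov–Fernique).** Let $X_\beta=c_\beta+X_\beta^\circ$ and $Y_\beta=c_\beta+Y^\circ_\beta$, with $\beta$ in a finite set, the same constants $c_\beta$, and centered Gaussian vectors $X^\circ,Y^\circ$ with $\mathbb E(X^\circ_\beta-X^\circ_{\beta'})^2\le\mathbb E(Y^\circ_\beta-Y^\circ_{\beta'})^2$. Then $\mathbb E\max X\le\mathbb E\max Y$.

*Proof.* Take $X^\circ,Y^\circ$ independent and let $F(x)=k^{-1}\log\sum_\beta e^{kx_\beta}$, so that $\max x\le F(x)\le\max x+k^{-1}\log(\text{number of }\beta)$. With softmax weights $\omega_\beta$, $\partial_\beta F=\omega_\beta$ and $\partial_{\beta\beta'}F=k(\omega_\beta\mathbf 1[\beta=\beta']-\omega_\beta\omega_{\beta'})$. For $x(r)=c+\sqrt{1-r}X^\circ+\sqrt rY^\circ$, differentiation and Gaussian integration by parts give, with $\Delta=\mathrm{Cov}^Y-\mathrm{Cov}^X$,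
$$\frac d{dr}\mathbb EF(x(r))=\tfrac12\,\mathbb E\sum_{\beta,\beta'}\Delta_{\beta\beta'}\partial_{\beta\beta'}F=\tfrac k4\,\mathbb E\sum_{\beta,\beta'}\omega_\beta\omega_{\beta'}(\Delta_{\beta\beta}+\Delta_{\beta'\beta'}-2\Delta_{\beta\beta'})\ge0,$$
where the second equality uses $\sum\omega_\beta=1$, and the bracket is the difference of increment variances. So $\mathbb EF(X)\le\mathbb EF(Y)$; let $k\to\infty$. $\square$

The next lemma compares batch distances with pool distances. The factor $2$ leaves room for a fast rate.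

**Lemma 7.** Let $B$ be $m$ i.i.d. points from $\mathcal D_{\mathcal X}$, independent of $Z$, and $a(Z,B)=\sup_{s,s'\in\mathcal S}(\|s-s'\|_B^2-2\|s-s'\|_Z^2)$. Then $a\ge0$ and $\mathbb Ea\le134\Lambda/m$.

*Proof.* Taking $s=s'$ gives $a\ge0$. Let $\psi=(s-s')^2\in[0,4]$, with empirical means $\mathbb E_B\psi,\mathbb E_Z\psi$ and true mean $\mathbb E_D\psi$. Pairs $(s,s')$ have at most $e^{2\Lambda}$ behaviours on $m$ or on $N$ points. With $c=\frac13$,
$$\sup(\mathbb E_B\psi-2\mathbb E_Z\psi)\le\sup\big(\mathbb E_B\psi-(1+c)\mathbb E_D\psi\big)+2\sup\big((1-c)\mathbb E_D\psi-\mathbb E_Z\psi\big).$$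

*First supremum.* Write $\mathbb E_B-(1+c)\mathbb E_D=(1+\frac c2)(\mathbb E_B-\mathbb E_D)-\frac c2(\mathbb E_B+\mathbb E_D)$. Replace $\mathbb E_D$ by a ghost empirical mean $\mathbb E_{B'}$ (Jensen). The first difference changes sign when $x_i,x_i'$ are swapped and the second sum does not, so random signs may be inserted:
$$\frac1m\sum_i\Big[(1+\tfrac c2)\sigma_i(\psi(x_i)-\psi(x_i'))-\tfrac c2(\psi(x_i)+\psi(x'_i))\Big].$$
Splitting the supremum into the $x$ and $x'$ parts, which have the same law, its expectation is at most $\frac2m\mathbb E\sup\sum_i[(1+\frac c2)\sigma_i\psi_i-\frac c2\psi_i]$. For $\eta=\frac c{4(1+c/2)^2}=\frac3{49}$, by $\mathbb Ee^{\sigma z}\le e^{z^2/2}$ and $\psi_i^2\le4\psi_i$, each exponential moment satisfies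
$$\mathbb E_\sigma e^{\eta\sum_i[\cdots]}\le\prod_ie^{2\eta^2(1+c/2)^2\psi_i-\eta c\psi_i/2}=1 .$$
So by Jensen over at most $e^{2\Lambda}$ behaviours the expected supremum of the sum is at most $2\Lambda/\eta$, and the first term is at most $\frac2m\cdot\frac{49}3\cdot2\Lambda$.

*Second supremum.* Write $(1-c)\mathbb E_D-\mathbb E_Z=(1-\frac c2)(\mathbb E_D-\mathbb E_Z)-\frac c2(\mathbb E_D+\mathbb E_Z)$. The same steps with $\eta=\frac c{4(1-c/2)^2}=\frac3{25}$ bound $2\,\mathbb E\sup$ by $2\cdot\frac2N\cdot\frac{25}3\cdot2\Lambda$. As $N\ge m$, the sum is at most $\frac{196+200}3\cdot\frac\Lambda m=132\frac\Lambda m\le134\frac\Lambda m$. $\square$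

**Lemma 8 (noise growth for an arbitrary base).** Let $B=(X_i)_{i\le m}$, $X_i=(x_i,y_i)\sim\mathcal D$ i.i.d., independent of $(Z,H,u)$, where $H$ is a functional and $u:\mathcal X\times\{0,1\}\to[-1,1]$; $H$ and $u$ may depend arbitrarily on $Z$. Let $\xi(s)=\frac1m\sum_iu(X_i)s(x_i)-\mathbb E_{\mathcal D}[us]$. For $k\in\{1,2\}$ and either sign, $\mathbb E\,\Phi(H\pm k\xi)\le\mathbb E\,\Phi(H)+\nu_k$ with $\nu_1=43\Lambda/m$ and $\nu_2=111\Lambda/m$.

*Proof.* Condition on $(Z,H,u)$; replacing $u$ by $-u$, take the sign $+$.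

**Step 1: remove the infimum.** Let $v$ minimize $h_H$ and $Q_1=H-\lambda\langle v,\cdot\rangle_Z$. Then $\Phi(H+k\xi)\le\Phi_1(Q_1+k\xi)+\frac\lambda2\|v\|_Z^2$ and $\Phi(H)=\Phi_1(Q_1)+\frac\lambda2\|v\|_Z^2$. So it suffices to bound $\mathbb E_B\Phi_1(Q_1+k\xi)-\Phi_1(Q_1)$ for the fixed $Q_1$.

**Step 2: make the noise Gaussian.** By convexity of $\Phi_1$, a ghost sample and random signs,
$$\mathbb E\Phi_1(Q_1+k\xi)\le\mathbb E\Phi_1\Big(Q_1+\tfrac km\sum_i\sigma_i\big(u(X_i)s(x_i)-u(X_i')s(x_i')\big)\Big)\le\mathbb E\Phi_1\Big(Q_1+\tfrac{2k}m\sum_i\sigma_iu(X_i)s(x_i)\Big),$$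
the last step because the middle argument is the average of two functionals of the form on the right, each with the same law. For $g\sim N(0,1)$, $\mathbb E|g|=\sqrt{2/\pi}$; replacing $\sigma_i$ by $\sqrt{\pi/2}\,\sigma_i|g_i|$ and Jensen bound this by the same expression with $\frac{2k}m\sigma_i$ replaced by $\frac\alpha mg_i$, where $g_i$ are i.i.d. $N(0,1)$ and $\alpha=k\sqrt{2\pi}$.

**Step 3: merge noise and perturbation.** Fix $Z,B$. The supremum runs over the finite set of behaviours $\beta$ on $Z\cup B$, at most $e^\Lambda$ by (3), with base $\tilde Q_1(\beta)=\sup\{Q_1(s):s|_{Z\cup B}=\beta\}$. The process is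
$$X_\beta=\tilde Q_1(\beta)+\theta G_\gamma(\beta)+\frac\alpha m\sum_ig_iu(X_i)\beta(x_i).$$
Its Gaussian part has increment variances at most
$$\theta^2\|\beta-\beta'\|_Z^2+\tfrac{\alpha^2}m\|\beta-\beta'\|_B^2\le\big(\theta^2+\tfrac{2\alpha^2}m\big)\|\beta-\beta'\|_Z^2+\tfrac{\alpha^2a}m,\qquad a=a(Z,B).$$
For $\beta\ne\beta'$ the right side is exactly the increment variance of the Gaussian part of
$$Y_\beta=\tilde Q_1(\beta)+\theta'G_\gamma(\beta)+\alpha\sqrt{\tfrac a{2m}}\;g'_\beta,\qquad\theta'=\sqrt{\theta^2+2\alpha^2/m},$$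
with $g'_\beta$ i.i.d. $N(0,1)$ independent of $\gamma$. By Lemma 6, $\mathbb E\max X\le\mathbb E\max Y$. Now $\theta'-\theta\le\frac{\alpha^2}{m\theta}$ and
$$\max_\beta[\tilde Q_1+\theta'G_\gamma]\le\max_\beta[\tilde Q_1+\theta G_\gamma]+(\theta'-\theta)\sup_sG_\gamma(s).$$
The maximal inequality bounds both $\mathbb E\sup_sG_\gamma(s)$ and $\mathbb E\max g'_\beta$ by $\sqrt{2\Lambda}=1/\theta$. Hence
$$\mathbb E\max Y\le\Phi_1(Q_1)+\frac{2\alpha^2\Lambda}m+\alpha\sqrt{\frac{a\Lambda}m}.$$

**Step 4: average.** Take the expectation over $(Z,H,u,B)$. The quantity $a(Z,B)$ involves neither $H$ nor $u$, and $Z,B$ are independent i.i.d. samples, so Lemma 7 gives $\mathbb E\sqrt a\le\sqrt{134\Lambda/m}\le12\sqrt{\Lambda/m}$. The growth is at most $(2\alpha^2+12\alpha)\Lambda/m$: for $k=1$, $4\pi+12\sqrt{2\pi}\le43$; for $k=2$, $16\pi+24\sqrt{2\pi}\le111$. $\square$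

On the cube of Section 4 the noise itself has supremum at least $\frac18\sqrt{d/m}$ in mean; Lemma 8 says that the potential sees only its second-order effect.

## 9. The pool norm against the population norm, and the fixed point $\hat v$

**Lemma 9.** Let $\omega=\sup\{\|f-f'\|_D^2-\|f-f'\|_Z^2\}$ over averages $f,f'$ of elements of $\mathcal S$. Then $\omega\ge0$ and $\mathbb E\omega\le16\sqrt{2\Lambda/N}$.

*Proof.* $f=f'$ gives $\omega\ge0$. Finite mixtures suffice in the supremum: averaging $n$ i.i.d. draws from $P$ approximates $f$ with mean squared error at most $1/n$ in each of the two norms, so some realization is within $2/n$ in both. Symmetrization, contraction ($x\mapsto x^2$ is $4$-Lipschitz on $[-2,2]$) and linearity give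
$$\mathbb E\omega\le2\cdot4\,\mathbb E\sup_{f,f'}\frac1N\sum_i\sigma_i(f-f')(z_i)\le2\cdot4\cdot2\,\mathbb E\sup_{s\in\mathcal S}\frac1N\sum_i\sigma_is(z_i)\le16\sqrt{2\Lambda/N},$$
where a linear function of $f$ is maximized at an element of $\mathcal S$ and the last step is the maximal inequality. $\square$

**Lemma 10 (Stage A).** For a dataset functional $Q$, a vector $\hat v$ with $\mathbb E\|\hat v-\mu_Q(\hat v)\|_Z^2\le\varepsilon/C$ is computable with $\mathrm{poly}(\Lambda,1/\varepsilon)$ oracle calls.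

*Proof.* Let $F(v)=v-\mu_Q(v)=v-\nabla\phi_Q(-\frac\lambda Nv)$. By Lemma 4 its Jacobian $I+\frac\lambda N\nabla^2\phi_Q$ is symmetric with spectrum in $[1,\Gamma]$, $\Gamma=1+\lambda/\theta$. Let $v^*$ be the minimizer of $h_Q$; then $F(v^*)=0$ and $\|v^*\|_Z=\|\mu_Q(v^*)\|_Z\le1$. Iterate $v_{i+1}=v_i-\frac1\Gamma(v_i-\hat s_i)$ from $v_0=0$, where $\hat s_i$ is the average over $J_A$ fresh draws of $\gamma$ of the oracle's answers for $(Q,v_i,\gamma)$ restricted to $Z$. These restrictions are almost surely functions of the draws alone, so given $v_i$ they are i.i.d. with mean $\mu_Q(v_i)$ and entries in $[-1,1]$; hence $\mathbb E\|\hat s_i-\mu_Q(v_i)\|_Z^2\le1/J_A$. The map $v\mapsto v-F(v)/\Gamma$ is a $(1-\frac1\Gamma)$-contraction fixing $v^*$, so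
$$(\mathbb E\|v_{i+1}-v^*\|_Z^2)^{1/2}\le\big(1-\tfrac1\Gamma\big)(\mathbb E\|v_i-v^*\|_Z^2)^{1/2}+\frac1{\Gamma\sqrt{J_A}},$$
and after $I$ steps $(\mathbb E\|v_I-v^*\|_Z^2)^{1/2}\le(1-\frac1\Gamma)^I+J_A^{-1/2}$. Finally $\|F(v_I)\|_Z\le\Gamma\|v_I-v^*\|_Z$. With $I=\lceil\Gamma\log(C\Gamma/\varepsilon)\rceil$ and $J_A=\lceil C^2\Gamma^2/\varepsilon\rceil$ the two terms are at most $\frac\varepsilon{C\Gamma}$ and $\frac{\sqrt\varepsilon}{C\Gamma}$, so $\mathbb E\|F(v_I)\|_Z^2\le4\varepsilon/C^2\le\varepsilon/C$. $\square$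

## 10. The growth of $\Phi$ in one epoch

**Lemma 11.**
$$\mathbb E\,\Phi(\hat G_w)-\mathbb E\,\Phi(\hat G_{w-1})\le\mathbb E\big[\bar r_w(\hat f_w)+\|\Delta p_w\|_D^2\big]+\frac{176\Lambda}m+\frac14\mathbb E\omega+\frac{3\varepsilon}C+J^{-1/2}.$$

*Proof.* Drop $w$ from $\xi',\bar f,\hat v$. Let $\kappa=\frac\lambda2\|\bar f-\hat v\|_Z^2$; since $\bar f|_Z=\mu_Q(\hat v)$, $\mathbb E\kappa\le\varepsilon/C$. Put
$$H=\hat G_{w-1}+\bar r_{w-1},\qquad Q=Q_w=H+\xi',\qquad\mathsf d=\bar r_w-\bar r_{w-1}=-\mathbb E_{\mathcal D}[\Delta p_w\,\cdot\,].$$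
The batch $B_w'$ is independent of $(Z,H,\bar p_{w-1})$, and $\hat G_w=H+\mathsf d+\xi_w$.

**Step 1: the closing batch.** $B_w$ is fresh, so Lemma 8 with base $H+\mathsf d$ and $u=y-\bar p_w$ gives $\mathbb E\Phi(\hat G_w)\le\mathbb E\Phi(H+\mathsf d)+\nu_1$.

**Step 2: linearize at $Q$.** Inequality (6) is deterministic once the history fixes $Q,\hat v$ and the selections, so it holds for every $Q'$, even one that depends on the realized draws in Stage B: $\bar f$ itself averages over the draws. With $Q'=\hat G_{w-1}=Q-\bar r_{w-1}-\xi'$ and $\bar r_{w-1}=\bar r_w-\mathsf d$ it gives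
$$\Phi(H+\mathsf d)-\Phi(\hat G_{w-1})\le\bar r_w(\bar f)+\mathcal T+\xi'(\bar f)+\kappa,\qquad\mathcal T=\Phi(Q-\xi'+\mathsf d)-\Phi(Q)-\mathsf d(\bar f).$$

**Step 3: the term $\xi'(\bar f)$, where the naive bound lost $\sqrt{\Lambda/m}$.** Apply (6) with $Q'=Q+\xi'=H+2\xi'$:
$$\xi'(\bar f)\le\Phi(H+2\xi')-\Phi(H+\xi')+\kappa .$$
By Lemma 8 with $k=2$, $\mathbb E\Phi(H+2\xi')\le\mathbb E\Phi(H)+\nu_2$; by Lemma 5(d), conditionally on $(Z,H,\bar p_{w-1})$, $\mathbb E\Phi(H+\xi')\ge\mathbb E\Phi(H)$. So $\mathbb E\xi'(\bar f)\le\nu_2+\mathbb E\kappa$.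

**Step 4: separate noise and drift in $\mathcal T$.** As $Q-\xi'+\mathsf d=\frac12(Q-2\xi')+\frac12(Q+2\mathsf d)$, convexity gives
$$\mathcal T\le\tfrac12[\Phi(Q-2\xi')-\Phi(Q)]+\tfrac12[\Phi(Q+2\mathsf d)-\Phi(Q)-2\mathsf d(\bar f)].$$
The first bracket is $\Phi(H-\xi')-\Phi(H+\xi')$, with mean at most $\nu_1$ by Lemmas 8 and 5(d).

**Step 5: the drift.** Take $(v',f')$ from Lemma 5(c) at $Q'=Q+2\mathsf d$ and apply it with $(Q,\hat v)$; use $\Phi(Q)\ge h_Q(\hat v)-\kappa$, which is (6) with $Q'=Q$:
$$\Phi(Q+2\mathsf d)-\Phi(Q)-2\mathsf d(\bar f)\le2\mathsf d(f'-\bar f)-\tfrac\lambda2\|\hat v-v'\|_Z^2+\kappa+\iota .$$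
Since $f'|_Z=v'$, $\|\hat v-v'\|_Z^2\ge\frac12\|\bar f-f'\|_Z^2-\|\bar f-\hat v\|_Z^2$, and $\|\bar f-f'\|_Z^2\ge\|\bar f-f'\|_D^2-\omega$. Let $X=\|\bar f-f'\|_D$; by Cauchy–Schwarz $|\mathsf d(f'-\bar f)|\le\|\Delta p_w\|_DX$. So the bracket is at most
$$2\|\Delta p_w\|_DX-\tfrac\lambda4X^2+\tfrac\lambda4\omega+2\kappa+\iota\le\tfrac4\lambda\|\Delta p_w\|_D^2+\tfrac\lambda4\omega+2\kappa+\iota .$$
Let $\iota\to0$; half of it is $\frac2\lambda\|\Delta p_w\|_D^2+\frac\lambda8\omega+\kappa$, which for $\lambda=2$ is $\|\Delta p_w\|_D^2+\frac14\omega+\kappa$.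

**Step 6: collect.** The noise terms are $\nu_1+\nu_2+\frac12\nu_1=\frac32\nu_1+\nu_2\le176\Lambda/m$, and $\kappa$ occurs three times. This is the claim with $\bar r_w(\bar f_w)$ in place of $\bar r_w(\hat f_w)$ and without $J^{-1/2}$.

**Step 7: from $\bar f_w$ to $\hat f_w$.** $|\bar r_w(\bar f_w-\hat f_w)|\le\mathbb E_x|\bar f_w(x)-\hat f_w(x)|$. For fixed $x$, $\hat f_w(x)-\bar f_w(x)=\frac1J\sum_i\big(s^{(i)}(x)-\mathbb E_{\gamma,\zeta}S_i(\gamma,\zeta)(x)\big)$ is an average of $J$ martingale differences with conditional variances at most $1$, so its mean absolute value is at most $J^{-1/2}$. (It does not matter that $\bar p_w$ depends on $\hat f_w$, because we bounded the absolute value.) $\square$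

## 11. The proximal response and the calibration player

Let $b_\tau(j)=\mathbb E_{\mathcal D}\frac1U\sum_i(y-p_{\tau,i}(x))\mathbf 1[p_{\tau,i}(x)=q_j]$ and $b=\frac1T\sum_\tau b_\tau$; this is the vector $b$ of (2) for the output mixture. The next lemma is pathwise.

**Lemma 12.** $\displaystyle\sum_w\big[\bar r_w(\hat f_w)+\|\Delta p_w\|_D^2\big]+\frac1L\sum_\tau\langle g_\tau,b_\tau\rangle\le\frac14+W\Big[A\Big(\frac1M+\frac1U\Big)+\frac1M\Big].$

*Proof.* Fix $(x,y)$ and $\tau=(w,t)$; let $q=p_{\tau,i}(x)$ with $i$ uniform. In (4), $|a|\le1+(1+\rho+1)+2=A$.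

**Step 1: the response makes $(y-q)a(q)$ essentially nonpositive.** We claim $\mathbb E_q[(y-q)a(q)]\le A(\frac1M+\frac1U)$ for both values of $y$. If $a(0)\le0$ we predict $0$ and $y\,a(0)\le0$. If we predict $1$ because $a(1)\ge0$, then $(y-1)a(1)\le0$. Otherwise $a(0)>0>a(1)$, so $j$ exists. The exact mixture $\alpha$ would give $\mathbb Ea(q)=0$; with $\hat\alpha$ we get $|\mathbb Ea(q)|=|\alpha-\hat\alpha|(a(q_j)-a(q_{j+1}))\le\frac1{2U}\cdot2A=\frac AU$. Since $q-q_j$ equals $\frac1M$ with probability $\hat\alpha$ and $0$ otherwise,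
$$\mathbb E[(y-q)a(q)]=(y-q_j)\mathbb Ea(q)-\frac{\hat\alpha}Ma(q_{j+1})\le\frac AU+\frac AM.$$

**Step 2: the proximal term pays for the drift.** Let $p_0=\bar p_{w-1}(x)$. By (4), $\hat f_w+g_\tau^{\mathrm{rd}}(q)=a(q)+2(q-p_0)$, and $2(y-q)(q-p_0)=(y-p_0)^2-(y-q)^2-(q-p_0)^2$. So
$$\mathbb E_q[(y-q)(\hat f_w(x)+g^{\mathrm{rd}}_\tau(q))]\le(y-p_0)^2-\mathbb E_q(y-q)^2-\mathbb E_q(q-p_0)^2+A\big(\tfrac1M+\tfrac1U\big).$$
Average over $t=1,\dots,L$. By Jensen the averages of the two subtracted squares are at least $(y-\bar p_w)^2$ and $(\bar p_w-\bar p_{w-1})^2$, and the average of $(y-q)\hat f_w$ is $(y-\bar p_w)\hat f_w$. Take $\mathbb E_{\mathcal D}$ and sum over $w$; the squares telescope from $(y-\frac12)^2=\frac14$. Replacing $g^{\mathrm{rd}}_\tau$ by $g_\tau$ costs at most $\frac1M$ per round because $\|b_\tau\|_1\le1$. $\square$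

**Lemma 13.** $\mathbb E\sum_\tau\langle g_\tau,b_\tau\rangle\ge T\,\mathbb E\big[\|b\|_{\mathrm{thr}}+\rho\|b\|_2\big]-3\sqrt{2T\ln(2M+2)}-2\rho\sqrt T.$

*Proof.* Let $\hat b_\tau=(y_\tau-q_\tau)e_{j(q_\tau)}$, with $j(q_\tau)$ the grid index of $q_\tau$ and $e_j$ here the standard basis. Given the past, which determines $g_\tau$ and the $p_{\tau,i}$, its mean is $b_\tau$; so $\mathbb E\langle g_\tau,b_\tau\rangle=\mathbb E\langle g_\tau,\hat b_\tau\rangle$.

Recall two textbook regret bounds. Hedge with $k$ experts, rewards in $[-1,1]$ and rate $\eta$ has regret at most $\frac{\ln k}\eta+\frac{\eta T}2$. Projected gradient ascent on the $\rho$-ball from $0$ with reward vectors of norm at most $1$ and step $\eta$ has regret at most $\frac{\rho^2}{2\eta}+\frac{\eta T}2$. With our rates these are $\sqrt{2T\ln(2M+2)}$ and $\rho\sqrt T$. The best expert in hindsight earns $\|\sum\hat b_\tau\|_{\mathrm{thr}}$ and the best point of the ball earns $\rho\|\sum\hat b_\tau\|_2$, so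
$$\sum_\tau\langle g_\tau,\hat b_\tau\rangle\ge\Big\|\sum\hat b_\tau\Big\|_{\mathrm{thr}}+\rho\Big\|\sum\hat b_\tau\Big\|_2-\sqrt{2T\ln(2M+2)}-\rho\sqrt T.$$
Finally pass from $\hat b_\tau$ to $b_\tau$. By orthogonality of martingale differences $\mathbb E\|\sum(\hat b_\tau-b_\tau)\|_2\le\sqrt T$. And $\|\sum(\hat b_\tau-b_\tau)\|_{\mathrm{thr}}$ is a maximum of $2M+2$ martingales with increments at most $2$ in absolute value, so its mean is at most $2\sqrt{2T\ln(2M+2)}$ by the maximal inequality. As $\sum_\tau b_\tau=Tb$, the claim follows. $\square$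

## 12. Adding up: $\mathbb E\,\Xi\le\varepsilon/72$

The potential controls the empirical functional $\hat G_W=\sum_wr_w$; we need the true one.

**Lemma 14.** $\mathbb E\sup_{s\in\mathcal S}\sum_w(\bar r_w-r_w)(s)\le W\sqrt{8\Lambda/(mW)}$.

*Proof.* Condition on all randomness other than the samples $X_1,\dots,X_n$, $n=mW$, in the batches $B_1,\dots,B_W$: on the pool, the $B_w'$, the round samples, the perturbations and the oracle seeds. The $X_i$ remain i.i.d. Let $w(i)$ be the epoch of sample $i$ and $u_i=y-\bar p_{w(i)}$, a function determined by the samples of earlier batches. Let $X_i'$ be independent copies. By Jensen over the copies the left side is at most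
$$\frac1m\,\mathbb E\sup_s\sum_i\big[u_i(X_i')s(x_i')-u_i(X_i)s(x_i)\big].$$
Write $(X_i,X_i')$ as $(a_i,b_i)$ or $(b_i,a_i)$ according to i.i.d. uniform signs $\epsilon_i$ independent of all pairs $(a_i,b_i)$, and condition on the pairs. The functions $u_i$ depend only on $X$'s of earlier batches, hence on signs of earlier batches. So for each fixed behaviour of $s$ on the $2n$ points, the $i$-th summand is $\epsilon_ic_i$ with $|c_i|\le2$ and $c_i$ determined by signs of earlier batches. The sum, with the factor $\frac1m$, is a martingale with increments at most $2/m$. There are at most $e^\Lambda$ behaviours on the $2n=2mW$ points by (3), so the mean maximum is at most $\frac2m\sqrt{2n\Lambda}=W\sqrt{8\Lambda/(mW)}$. $\square$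

**Proposition 15.** If $D_0\ge d$, then for one run $\mathbb E\,\Xi\le\varepsilon/72$; hence $\Pr[\Xi>\varepsilon/18]\le\frac14$.

*Proof.* Sum Lemma 11 over $w$ and insert Lemma 12. The terms $\|\Delta p_w\|_D^2$ cancel exactly, and with $\Phi(0)\le1$
$$\mathbb E\,\Phi(\hat G_W)\le1+\tfrac14-\tfrac1L\mathbb E\sum_\tau\langle g_\tau,b_\tau\rangle+W\Big[A\Big(\tfrac1M+\tfrac1U\Big)+\tfrac1M+\tfrac{176\Lambda}m+\tfrac14\mathbb E\omega+\tfrac{3\varepsilon}C+J^{-1/2}\Big].$$
By Lemma 5(a), $\Phi(\hat G_W)\ge\sup_s\hat G_W(s)-1$. By Lemma 13 and $T=WL$, $\frac1L\mathbb E\sum\langle g_\tau,b_\tau\rangle\ge W\,\mathbb E[\|b\|_{\mathrm{thr}}+\rho\|b\|_2]-W\frac{3\sqrt{2\ln(2M+2)}+2\rho}{\sqrt T}$. Moreover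
$$W\cdot\mathrm{MA}=\sup_s\sum_w\bar r_w(s)\le\sup_s\hat G_W(s)+\sup_s\sum_w(\bar r_w-r_w)(s).$$
Use Lemmas 9 and 14 and divide by $W$:
$$\mathbb E\,\Xi\le\frac{9/4}W+\frac{176\Lambda}m+4\sqrt{\frac{2\Lambda}N}+\frac{3\varepsilon}C+\frac1{\sqrt J}+A\Big(\frac1M+\frac1U\Big)+\frac1M+\sqrt{\frac{8\Lambda}{mW}}+\frac{3\sqrt{2\ln(2M+2)}+2\rho}{\sqrt T}.\tag{7}$$
Since $\varepsilon M=O(C\log(e/\varepsilon))$ and $\ln(2\sqrt{M+1})=O(\log C\cdot\log(e/\varepsilon))$, we have $\rho=O(\sqrt{C\log C}\,\log(e/\varepsilon))$; also $\sqrt T\ge C^{3/2}\varepsilon^{-1}\log(e/\varepsilon)$. So the successive terms of (7) are, up to absolute constants, at most $\varepsilon$ times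
$$\frac1C,\ \frac1C,\ \frac1C,\ \frac1C,\ \frac1{\sqrt C},\ \sqrt{\frac{\log C}C},\ \frac1C,\ \frac1C,\ \frac{\sqrt{\log C}}C .$$
For a suitable absolute $C$ the sum is at most $\varepsilon/72$. Since $\Xi\ge0$, Markov's inequality gives the second claim. $\square$

Each run uses $N+2mW+T=\tilde O(d/\varepsilon^2)$ samples when $D_0=d$. What remains is high confidence and unknown $d$.

## 13. Validation, doubling, and the proof of Theorem 1

Write $\mathrm{rad}_n(\mathcal S)=\mathbb E\sup_{s\in\mathcal S}\frac1n\sum_{i\le n}\sigma_is(x_i)$. For $\delta_0\in(0,1)$ the procedure $\mathsf A(D_0,\delta_0)$, which makes no assumption on $D_0\ge1$, is: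

- Do $R=\lceil\log_4(2/\delta_0)\rceil$ runs with guess $D_0$ and independent samples and perturbations.
- Draw a fresh validation sample of size $n_v=N+\lceil C'\rho^2\varepsilon^{-2}\log(C'MR/\delta_0)\rceil$, $C'$ a large absolute constant. For each run compute the empirical version $\hat\Xi=\widehat{\mathrm{MA}}+\|\hat b\|_{\mathrm{thr}}+\rho\|\hat b\|_2$, averaging exactly over the finite mixture; $\widehat{\mathrm{MA}}$ is one maximization over $\mathcal S$. With fresh random signs compute $\hat R=\sup_s\frac1{n_v}\sum_i\sigma_is(x_i)$, one more maximization over $\mathcal S$.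
- If $\hat R\le\varepsilon/100$ and the smallest $\hat\Xi$ is at most $\varepsilon/12$, return the corresponding mixture; otherwise return "fail".

The point of $\hat R$ is that when $D_0<d$ the validation sample may be too small for uniform convergence over $\mathcal S$; the procedure then has to detect this from data.

**Proposition 16.** (i) For every $D_0$, $\mathsf A(D_0,\delta_0)$ returns a mixture with $\Xi>\varepsilon/6$ with probability at most $\delta_0$. (ii) If $D_0\ge d$, then with probability at least $1-\delta_0$ it returns a mixture with $\Xi\le\varepsilon/6$.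

*Proof.* Condition on the runs and put $\mathrm{rad}=\mathrm{rad}_{n_v}(\mathcal S)$, $\delta'=\delta_0/(10R)$.

**Step 1: concentration.**

- $\hat R$ has mean $\mathrm{rad}$ and changes by at most $2/n_v$ when one pair $(x_i,\sigma_i)$ changes. By McDiarmid, $|\hat R-\mathrm{rad}|\le\sqrt{2\log(1/\delta')/n_v}$ except with probability $2\delta'$.
- $\sup_s\big|\frac1{n_v}\sum(y_i-\bar p(x_i))s(x_i)-\mathbb E_{\mathcal D}[(y-\bar p)s]\big|$ changes by at most $2/n_v$ per sample, and its mean is at most $2\,\mathrm{rad}$ by symmetrization, $\mathcal S=-\mathcal S$, and contraction for the multipliers $|y_i-\bar p(x_i)|\le1$. So $|\widehat{\mathrm{MA}}-\mathrm{MA}|\le2\,\mathrm{rad}+\sqrt{2\log(1/\delta')/n_v}$ except with probability $\delta'$.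
- Each sum $\sum_{j\ge i}\hat b(j)$ is an average of i.i.d. variables in $[-1,1]$. By Hoeffding and a union bound over $i$, $\big|\|\hat b\|_{\mathrm{thr}}-\|b\|_{\mathrm{thr}}\big|\le\sqrt{2\log(2(M+1)/\delta')/n_v}$ except with probability $\delta'$.
- $\hat b$ is an average of i.i.d. vectors of Euclidean norm at most $1$, so $\mathbb E\|\hat b-b\|_2\le n_v^{-1/2}$, and $\|\hat b-b\|_2$ changes by at most $2/n_v$ per sample. So $\|\hat b-b\|_2\le(1+\sqrt{2\log(1/\delta')})/\sqrt{n_v}$ except with probability $\delta'$.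

Since $\rho\ge1$, for $C'$ large all of these hold for all runs with probability at least $1-(2+3R)\delta'\ge1-5R\delta'=1-\delta_0/2$, and then $|\hat R-\mathrm{rad}|\le\varepsilon/200$ and $|\hat\Xi-\Xi|\le2\,\mathrm{rad}+\varepsilon/200$ for every run. Call this event $\mathcal V$. Nothing so far used $D_0\ge d$.

**Step 2: soundness (i).** On $\mathcal V$, if a mixture is returned then $\mathrm{rad}\le\frac\varepsilon{100}+\frac\varepsilon{200}=\frac{3\varepsilon}{200}$ and $\Xi\le\frac\varepsilon{12}+\frac{6\varepsilon}{200}+\frac\varepsilon{200}\le\frac\varepsilon6$.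

**Step 3: completeness (ii).** Let $D_0\ge d$. Rademacher complexity is nonincreasing in the sample size: for $n'\le n$, $\frac1n\sum_{i\le n}\sigma_is(x_i)$ is the average over $n'$-subsets $I$ of $\frac1{n'}\sum_{i\in I}\sigma_is(x_i)$, and the supremum of an average is at most the average of suprema. As $n_v\ge N$, the maximal inequality and (3) give $\mathrm{rad}\le\mathrm{rad}_N(\mathcal S)\le\sqrt{2\Lambda/N}\le\sqrt2\,\varepsilon/C\le\varepsilon/1000$. The oracle may remember earlier runs, but Proposition 15 holds conditionally on everything before a run, by Convention (a). So some run has $\Xi\le\varepsilon/18$ except with probability $4^{-R}\le\delta_0/2$. On the intersection with $\mathcal V$, $\hat R\le\frac\varepsilon{1000}+\frac\varepsilon{200}\le\frac\varepsilon{100}$ and the smallest $\hat\Xi$ is at most $\frac\varepsilon{18}+\frac{2\varepsilon}{1000}+\frac\varepsilon{200}\le\frac\varepsilon{12}$. So a mixture is returned, and by Step 2 it has $\Xi\le\varepsilon/6$. $\square$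

**Sample count.** $\mathsf A(D_0,\delta_0)$ uses $R(N+2mW+T)+n_v$ samples. Here $N+2mW=O(D_0\log(e/\varepsilon)/\varepsilon^2)$, $T=O(\log^2(e/\varepsilon)/\varepsilon^2)$, $R=O(\log(2/\delta_0))$, and $n_v-N=O\big(\varepsilon^{-2}\log^2(e/\varepsilon)[\log(e/\varepsilon)+\log(2/\delta_0)]\big)$. So it uses
$$n(D_0,\delta_0)=O\Big(\frac{D_0\log(e/\varepsilon)+\log^2(e/\varepsilon)}{\varepsilon^2}\log\frac2{\delta_0}+\frac{\log^3(e/\varepsilon)}{\varepsilon^2}\Big).\tag{8}$$

*Proof of Theorem 1, part 1.* Run $\mathsf A(d,\delta)$, or $\mathsf A$ with the given upper bound in place of $d$, and output anything on "fail". Propositions 16(ii) and 3 and (8) give the claim.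

*Proof of Theorem 1, part 2.* For $k=0,1,2,\dots$ run $\mathsf A(2^k,\delta_k)$ with fresh samples and $\delta_k=\frac\delta{(k+1)(k+2)}$; stop at the first returned mixture. Let $k^*=\lceil\log_2d\rceil$, so $K=1+k^*$. For $k<k^*$ use Proposition 16(i), for $k=k^*$ use (ii): except with probability at most $\sum_k\delta_k\le\delta$, the procedure stops at some $k\le k^*$ with $\Xi\le\varepsilon/6$, and Proposition 3 applies. The samples used are then at most $\sum_{k\le k^*}n(2^k,\delta_k)$. Since $\sum_{k\le k^*}2^k\le2^{k^*+1}\le4d$ and $\log\frac2{\delta_k}\le\log\frac2\delta+2\log(k^*+2)=\log\frac2\delta+2\log(K+1)$, and there are $K$ stages, this is the stated bound.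

*Efficiency.* Each run makes at most $2W(IJ_A+J)$ oracle calls on datasets of size at most $N+2mW$, where $I,J_A$ are $\mathrm{poly}(\Lambda,1/\varepsilon)$ by Lemma 10, hence polynomial in $1/\varepsilon$ and the sample size. Validation adds $O(R)$ calls, and all other work is polynomial. The output mixture has $WLU=\mathrm{poly}(1/\varepsilon)$ predictors. To evaluate $p_{\tau,i}(x)$, compute successively $\hat f_1(x),\bar p_1(x),\hat f_2(x),\bar p_2(x),\dots$. This uses at most $WJ$ oracle gates, the stored tables $g_\tau^{\mathrm{rd}}$, and $\mathrm{poly}(W,L,M,U,J)$ arithmetic operations on rationals with fixed $\mathrm{poly}(1/\varepsilon)$ denominators: $J$ for $\hat f_w$, $M$ for $g_\tau^{\mathrm{rd}}$, and $LUM$ for $\bar p_w$, whose values are averages of grid values. The vectors $\hat v_w$, the pool and the Gaussians are used only in training. So each circuit has size $\mathrm{poly}(1/\varepsilon)$, independent of $d$ and $\delta$. $\square$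

## 14. The lower bound $d_0/(1536\,\varepsilon^2)$

*Proof of Theorem 2.*

**Step 1: the class $\mathcal C$.** For binary $\mathcal H$ the threshold $\vartheta=0$ gives the constant $1$ and $\vartheta>0$ gives $h$, so $\mathcal C=\mathcal H\cup\{1\}$. If $\mathcal C$ shatters a set $E$ and $x\in E$, then every pattern on $E\setminus\{x\}$, extended by $0$ at $x$, is not all ones, hence is realized by $\mathcal H$; so $\mathcal H$ shatters $E\setminus\{x\}$ and $d_0\ge\dim(\mathcal C)-1$. If $\dim(\mathcal C)\ge2$, then $d_0\ge\dim(\mathcal C)/2$.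

**Step 2: omniprediction implies classification.** The loss $\ell(t,y)=|\mathbf 1[t\ge\frac12]-y|$ is in $\mathcal L_{\mathrm{BV}}$. An omnipredictor followed by $\mathbf 1[k_\ell(\cdot)\ge\frac12]$ is therefore a randomized classifier with excess error at most $\varepsilon$ relative to $\mathcal H$.

**Step 3: a hard family.** Let $x_1,\dots,x_{d_0}$ be shattered by $\mathcal H$, $x$ uniform on them, $\Pr[y=1|x_j]=\frac{1+\sigma_j\alpha}2$ with $\alpha=8\varepsilon\le\frac12$ and $\sigma$ uniform on $\{\pm1\}^{d_0}$. The Bayes classifier agrees with an element of $\mathcal H$ on these points, and deciding wrongly at $x_j$ costs an extra $\alpha$. So the excess error is $\frac\alpha{d_0}\sum_j\Pr[\text{error on }\sigma_j]\le\alpha$. Its expectation is at most $\varepsilon$ from the success event plus $\frac14\alpha$ from the failure event, i.e. at most $\frac\alpha8+\frac\alpha4=\frac38\alpha$. So the average over $j$ of the error probabilities is at most $\frac38$.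

**Step 4: information.** Fix the signs other than $\sigma_j$. The laws of the full sample for $\sigma_j=\pm1$ have KL divergence $\frac n{d_0}\alpha\log\frac{1+\alpha}{1-\alpha}$. The ratio $\frac1\alpha\log\frac{1+\alpha}{1-\alpha}$ is increasing and equals $2\ln3\le3$ at $\alpha=\frac12$, so the divergence is at most $\frac{3\alpha^2n}{d_0}$. By Pinsker the total variation distance is at most $\sqrt{3\alpha^2n/(2d_0)}$, and the error probability for each $j$ is at least $\frac12\big(1-\sqrt{3\alpha^2n/(2d_0)}\big)$. Comparing with $\frac38$ gives $\sqrt{3\alpha^2n/(2d_0)}\ge\frac14$, i.e.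
$$n\ge\frac{d_0}{24\,\alpha^2}=\frac{d_0}{1536\,\varepsilon^2}.\qquad\square$$
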